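# Edge counts of induced subgraphs in uniformly dense graphs

## Almost every edge count: cliques, bipartite graphs, random graphs

For a graph $H$ write $v(H)$ and $e(H)$ for its numbers of vertices and edges, and call $e(H)/\binom{v(H)}2$ its edge density. For a graph $G$ let
$$\Phi(G)=\{e(H): H\text{ is an induced subgraph of }G\}.$$
If $G$ has $n$ vertices, then $\Phi(G)\subset\{0,1,\dots,\binom n2\}$, so $|\Phi(G)|\le\binom n2+1$. When is $\Phi(G)$ nearly that large?

The answer one would first guess is this: it is nearly that large as soon as no big piece of $G$ looks like a clique or like an independent set. A rigid structure forces the edge counts of its pieces into a few values, and without a rigid structure nothing should prevent almost every count from occurring. Let us test this on small and simple graphs.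

For $C_5$ the induced subgraphs on at most three vertices give $0,1,2$ edges, four vertices give a path with $3$ edges, and the whole graph gives $5$. So $\Phi(C_5)=\{0,1,2,3,5\}$: gaps do occur, and we cannot hope for literally every value.

For the complete graph, $\Phi(K_n)=\{\binom a2:1\le a\le n\}$ has only $n$ elements. This is the rigid case. It is not enough to ask that $G$ as a whole has density away from $0$ and $1$: let $G$ be a clique on $m=\lceil n/2\rceil$ vertices together with $n-m$ isolated vertices. Its density is about $\frac14$, but $\Phi(G)=\{\binom a2:1\le a\le m\}$ has only $m$ elements. The condition has to be imposed on all large pieces.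

For the complete bipartite graph with parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$, $\Phi$ is the set of products $ab$ with $0\le a\le\lfloor n/2\rfloor$, $0\le b\le\lceil n/2\rceil$. For $K_{3,3}$ this is $\{0,1,2,3,4,6,9\}$. In general there are about $n^2/4$ pairs $(a,b)$ with $a,b\ge1$, and a positive integer $N$ is a product $ab$ in at most $N^{o(1)}$ ways (the divisor bound), so $|\Phi|=n^{2-o(1)}$. Thus a graph with huge independent sets can still have a large $\Phi$. The condition we are after is meant to be sufficient, not necessary.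

Here is the condition.

**Definition.** An $n$-vertex graph is *uniformly $\varepsilon$-dense* if the edge density of any induced subgraph on at least $n^{\varepsilon}$ vertices lies between $\varepsilon$ and $1-\varepsilon$.

We always take $0<\varepsilon<\frac12$, which excludes the degenerate cases. For $n\ge2$ a set of at least $n^\varepsilon>1$ vertices has at least two elements, so its density makes sense. Such a graph has no clique and no independent set on $n^\varepsilon$ or more vertices.

An example is the random graph $G(n,\frac12)$, with probability tending to $1$. Indeed, for a fixed set of $s$ vertices, Hoeffding's inequality bounds the probability that its density lies outside $[\varepsilon,1-\varepsilon]$ by $2\exp(-2(\frac12-\varepsilon)^2\binom s2)$. There are at most $n^s$ such sets. When $s\ge n^\varepsilon$ and $n$ is large, $(\frac12-\varepsilon)^2(s-1)\ge2\ln n$, so the expected number of violating sets of size $s$ is at most $2\exp(s\ln n-2s\ln n)=2n^{-s}$, and the sum over all $s\ge n^\varepsilon$ tends to $0$.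

It is a known result that graphs with only logarithmic cliques and independent sets behave as guessed. For a constant $C>0$ call an $n$-vertex graph $C$-Ramsey if every clique and every independent set in it has size at most $C\log_2n$. For any fixed $C$, every $C$-Ramsey graph $G$ on $n$ vertices satisfies $|\Phi(G)|=n^{2-o(1)}$. The paper of Bhargav Narayanan, Julian Sahasrabudhe and István Tomon, "Ramsey graphs induce subgraphs of many different sizes", arXiv:1609.01705 (2016), is the source of the conjecture that the same holds for uniformly $\varepsilon$-dense graphs: for each fixed $0<\varepsilon<\frac12$ there is a function $f_\varepsilon(n)\to0$ such that every uniformly $\varepsilon$-dense graph $G$ on $n$ vertices has $|\Phi(G)|\ge n^{2-f_\varepsilon(n)}$. The guess, and the conjecture, are correct.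

**Theorem 1.** Let $0<\varepsilon<\frac12$, $K=\lceil4/\varepsilon\rceil$. For every $0<\delta<\frac1{4K}$ there is $n_0=n_0(\varepsilon,\delta)$ such that every uniformly $\varepsilon$-dense graph $G$ on $n\ge n_0$ vertices has $|\Phi(G)|\ge n^{2-2K\delta}$. Hence $|\Phi(G)|=n^{2-o(1)}$.

**Theorem 2.** Let $0<\varepsilon<\frac12$, $0<\gamma<1$, $K=\lceil4/\varepsilon\rceil$. There is $n_0(\varepsilon,\gamma)$ such that if $G$ has $n\ge n_0$ vertices and every induced subgraph on at least $n^{1-\gamma}$ vertices has edge density in $[\varepsilon,1-\varepsilon]$, then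
$$|\Phi(G)|\ \ge\ \frac{n^2}{(\ln n)^{4K+6}}.$$

## Deleting vertices, swapping vertices, and digits in ratio $2/3$

**A linear bound.** Order the vertices as $v_1,\dots,v_n$. The numbers $e(G[\{v_1,\dots,v_i\}])$ climb from $0$ to $e(G)\ge\varepsilon\binom n2$ in steps of at most $n-1$, so they take at least $1+e(G)/(n-1)\ge1+\varepsilon n/2$ values. To get from linear to almost quadratic, we have to fill the gaps, of length up to about $n$, between consecutive values.

**Swaps.** Fix a vertex set $U$ and, outside $U$, disjoint pairs of vertices $(u_j,v_j)$, $j=1,\dots,J$. For each $j$ add to $U$ either $u_j$ or $v_j$. Choosing $u_j$ instead of $v_j$ changes the number of edges to $U$ by $D_j=|N(u_j)\cap U|-|N(v_j)\cap U|$. The edges among the $J$ added vertices contribute at most $\binom J2$, which is small if $J=O(\log n)$. So we obtain, up to a small error, all the numbers (constant) $+\sum_{i\in I}D_i$ with $I\subset\{1,\dots,J\}$.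

Suppose the $D_j$ are roughly $2\tau_j$ with $\tau_{j+1}=\frac23\tau_j$, like digits. For instance, $9,6,4$ have the subset sums $0,4,6,9,10,13,15,19$, and no gap exceeds the smallest digit. Why $\frac23$ and not $\frac12$? With ratio $\frac12$ there is no slack: the digits $8,4,2$ work, but if errors of ten percent turn them into $8.8,\,3.6,\,1.8$, there is a gap from $5.4$ to $8.8$. With ratio $\frac23$ the digits after $\tau_i$ add up to almost $2\tau_i$, and it is enough to know each digit within ten percent or so. If $\tau_1$ is close to $n$ and $\tau_J$ is polylogarithmic, the subset sums fill an interval of length about $\tau_1$ with polylogarithmic gaps. Then delete vertices of $U$ one by one and let the interval travel.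

**Tilting.** Where do the digits come from? The graph may be regular, with all $|N(u)\cap U|$ nearly equal for a typical $U$. But we choose $U$. If the neighborhoods of $u$ and $v$ differ on a positive proportion of a large set $T$, then $U$ can be made to favor $N(u)\setminus N(v)$ over $N(v)\setminus N(u)$ inside $T$. It is convenient to do this fractionally: start with weight $\frac12$ on every vertex and tilt the weights on $T$ by $t\approx\tau/|T|$ in a suitable direction.

A sensible first attempt is therefore to find many vertices with pairwise different neighborhoods, take $J$ pairs, tilt for one pair after another, and round randomly to get $U$. It stops working at three points.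

The first and most serious one is the initial imbalance. When the turn of the $j$-th pair comes, the current weights $x$ give some value $\langle a_j,x\rangle$, where $a_j$ is the difference of the indicator functions of the two neighborhoods. If this is much larger than $\tau_j$, say of order $\sqrt n$ while $\tau_j$ is polylogarithmic, then bringing it to $2\tau_j$ takes a tilt of order $\sqrt n/|T|$, and such a tilt may move each of the earlier digits by an amount of order $\sqrt n$. So we need a pair with $|\langle a_j,x\rangle|\le\tau_j$ to begin with. The pigeonhole principle gives one if there are more than about $n/\tau_j$ candidates. For polylogarithmic $\tau_j$ this means almost $n$ candidate vertices, pairwise different in a robust sense. What we shall extract from the density hypothesis (Lemma 7) is $q$ such vertices on a set $T$ of size $nq^{-K}$, and therefore fewer than $n^{1/K}$ of them. Single vertices are too few.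

The way past this point is to swap $k$-sets of vertices for a large constant $k$, since $m$ vertices have of the order of $m^k$ subsets of size $k$. It needs an argument: the sums of indicator functions over different $k$-sets may coincide. Split $T$ into halves $T',T''$, take $A_1,A_2\subset T'$ with $|A_1\triangle A_2|\ge|T|/4$ and $B_1,B_2\subset T''$ with $|B_1\triangle B_2|\ge|T|/4$, and four vertices $u_{ab}$ with $N(u_{ab})\cap T=A_a\cup B_b$. Any two of these neighborhoods differ on at least $|T|/4$ elements of $T$, yet the indicator functions for $u_{11},u_{22}$ and those for $u_{12},u_{21}$ have the same sum. Lemma 8 finds polynomially many $k$-sets, with any desired exponent, whose sums do differ robustly.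

The second point: even a tilt of the right size $t_j\approx\tau_j/|T|$ may move an earlier digit $i<j$ by a constant multiple of $\tau_j$. This is harmless if $\tau_i$ is much larger than $\tau_j$, but fatal for $i=j-1$. The remedy is to tilt in a direction orthogonal to the last $L$ vectors $a_i$, for a constant $L$. For this, $a_j$ must be far from their span, and a volume argument supplies that.

The third point: independent random rounding of the weights, or deletion of vertices in random order, disturbs digits by an amount of order $\sqrt n$ if, say, $a_j$ takes the values $1$ and $-1$ on about half of $U$ each. This destroys all digits well below $\sqrt n$. Extreme points of polytopes and the Steinitz lemma reduce the error to $O(J)=O(\log n)$.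

**Notation.** $V=V(G)$ and $n=|V|$. For $T\subset V$ put $N_T(v)=N(v)\cap T$. For $S\subset V$ and $u\in V$ put $f_S(u)=|N(u)\cap S|$, and $f_v=f_{\{v\}}$, so that $f_v$ is the indicator function of $N(v)$ and $f_S=\sum_{v\in S}f_v$. For $U$ disjoint from $S$ let $d_U(S)=\sum_{v\in S}|N_U(v)|=\langle f_S,1_U\rangle$ be the number of edges between $S$ and $U$. Throughout, $\langle f,g\rangle=\sum_uf(u)g(u)$, $\|f\|_1=\sum_u|f(u)|$, $\|f\|_\infty=\max_u|f(u)|$, and $[J]=\{1,\dots,J\}$.

## Extreme points, orthogonal directions and the Steinitz lemma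

We need three pieces of linear algebra.

**Fact 3 (few fractional coordinates).** Let $X$ be finite and let $Z\subset[0,1]^X$ be the set of points of the cube satisfying $d$ given linear equations. If $Z\ne\emptyset$, then $Z$ has an extreme point, and every extreme point has at most $d$ coordinates in $(0,1)$.

*Proof.* $Z$ is compact and convex, so it has an extreme point. Let $z\in Z$ and let $F$ be the set of coordinates with $z(u)\in(0,1)$. If $|F|>d$, then the $d$ homogeneous equations have a nonzero solution $w$ supported on $F$. For small $\eta>0$ both $z+\eta w$ and $z-\eta w$ lie in $Z$, so $z$ is not extreme. $\square$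

For example, the extreme points of $\{z\in[0,1]^3:z_1+z_2+z_3=\frac32\}$ are the permutations of $(1,\frac12,0)$.

**Fact 4 (duality).** Let $E$ be a subspace of $\mathbb R^T$, $T$ finite, and $z\in\mathbb R^T$. There is $y\in\mathbb R^T$ with $\|y\|_\infty\le1$, $y\perp E$ and $\langle z,y\rangle=\mathrm{dist}_{\ell_1}(z,E)$.

*Proof.* Let $\Delta=\mathrm{dist}_{\ell_1}(z,E)$. If $\Delta=0$, take $y=0$. Otherwise $z\notin E$, and $\varphi(e+tz)=t\Delta$ defines a linear functional on $E\oplus\mathbb Rz$. For $t\ne0$ we have $\|e+tz\|_1=|t|\,\|z+e/t\|_1\ge|t|\Delta$, so $|\varphi|\le\|\cdot\|_1$. By the Hahn–Banach theorem $\varphi$ extends to $\mathbb R^T$ with the same bound. The extension has the form $\langle\cdot,y\rangle$; testing it on unit vectors gives $\|y\|_\infty\le1$. It vanishes on $E$ and equals $\Delta$ at $z$. $\square$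

For example, if $E$ is spanned by $(1,1)$ and $z=(1,0)$, the distance is $\min_s(|1-s|+|s|)=1$, and $y=(1,-1)$ works.

**Lemma 5 (Steinitz lemma, Grinberg–Sevast'yanov).** Let $b_u\in\mathbb R^J$ $(u\in U)$, $|U|=N\ge J$, $\|b_u\|_\infty\le c$, $\sum_ub_u=0$. There is a chain $U=U_N\supset U_{N-1}\supset\dots\supset U_J$ with $|U_r|=r$ and $\|\sum_{u\in U_r}b_u\|_\infty\le cJ$.

For $J=1$ and $b=(1,1,-1,-1)$, deleting the two entries $-1$ first leaves the sum $2$, while deleting alternately $-1$ and $1$ keeps all sums within $1$. The point of the lemma is that all $J$ coordinates are kept small at once.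

*Proof.* We construct, for $r=N,N-1,\dots,J$, the set $U_r$ together with a function $\lambda_r:U_r\to[0,1]$ such that
$$\sum_{u\in U_r}\lambda_r(u)=r-J,\qquad\sum_{u\in U_r}\lambda_r(u)b_u=0.$$
Start with $\lambda_N\equiv(N-J)/N$; the second condition holds since $\sum_ub_u=0$.

Let $(U_r,\lambda_r)$ be given with $r\ge J+1$. Consider the polytope
$$\Big\{\mu\in[0,1]^{U_r}:\ \sum_u\mu(u)=r-1-J,\ \sum_u\mu(u)b_u=0\Big\}.$$
It contains $\frac{r-1-J}{r-J}\lambda_r$, so it is not empty. Let $\mu$ be an extreme point. There are $J+1$ scalar equations, so by Fact 3 at most $J+1$ coordinates of $\mu$ lie in $(0,1)$. Suppose no coordinate of $\mu$ is $0$, and let $g\le J+1$ be the number of fractional coordinates; all the others are $1$. If $g=0$, the coordinates add up to $r$; if $g\ge1$, they add up to more than $r-g\ge r-J-1$. Both contradict $\sum\mu=r-1-J$. So $\mu(u)=0$ for some $u\in U_r$. Put $U_{r-1}=U_r\setminus\{u\}$ and let $\lambda_{r-1}$ be the restriction of $\mu$.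

Finally, since $\sum\lambda_r(u)b_u=0$,
$$\Big\|\sum_{u\in U_r}b_u\Big\|_\infty=\Big\|\sum_{u\in U_r}(1-\lambda_r(u))b_u\Big\|_\infty\le c\sum_{u\in U_r}(1-\lambda_r(u))=c\,(r-(r-J))=cJ.\qquad\square$$

## From separated $k$-sets to many edge counts

The next proposition says exactly which inputs the digit strategy needs. The reader should think of $J=O(\log n)$, $\tau_1$ as large as possible, and $\tau_J$ polylogarithmic. The ground set $T_j$ is where we tilt for digit $j$, and $\mathcal S_j$ is the list of candidates for digit $j$.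

**Proposition 6.** Let $k\ge1$ be an integer and $0<\kappa\le1$. There is $B=B(k,\kappa)$ such that the following holds. Let $G$ be a graph on $n\ge100$ vertices, $\varepsilon>0$, $J\ge2$, $J+1\le n/40$, and suppose:

* (a) $P_1,\dots,P_J\subset V$ are disjoint, $P=\bigcup P_j$, $|P|\le n/10$, $W=V\setminus P$, and $\emptyset\ne T_j\subset W$.
* (b) $\mathcal S_j$ is a family of $k$-subsets of $P_j$ with $\|(f_S-f_{S'})|_{T_j}\|_1\ge\kappa|T_j|$ for distinct $S,S'\in\mathcal S_j$.
* (c) $|\mathcal S_j|\ge Bn/\tau_j$.
* (d) $\sum_j\tau_j/|T_j|\le\kappa/48$.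
* (e) $\tau_{j+1}=\frac23\tau_j$, $\tau_1\le n$, $\tau_J\ge B(J+1)$, $\tau_J\ge k^2J^2$.
* (f) Every set of at least $n/20$ vertices of $G$ induces edge density at least $\varepsilon$.

Then
$$|\Phi(G)|\ge\frac{\varepsilon\,n\,\tau_1}{5\cdot10^4\,\tau_J}.$$

*Proof.* Fix an integer $L\ge1$ with $\frac{24k}\kappa(\frac23)^L\le\frac1{20}$, and let
$$\Lambda=\Big(\frac{4(k+2)}\kappa\Big)^L,\qquad B=\max(40k,\,4k\Lambda).$$
These depend only on $k$ and $\kappa$, and $\Lambda\ge1$.

**Step 1: fractional digits.** The purpose of this step is to find pairs $S_j,S_j'\in\mathcal S_j$ and weights $x\in[\frac14,\frac34]^W$ such that, with $a_j=(f_{S_j}-f_{S_j'})|_W\in[-k,k]^W$,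
$$|\langle a_j,x\rangle-2\tau_j|\le\frac{\tau_j}{20}\qquad(1\le j\le J).\tag{1}$$

Put $x^{(0)}=\frac12\mathbf 1_W$. For $j=1,\dots,J$ in turn we choose $S_j,S_j'$, a direction $y_j\in[-1,1]^W$ supported on $T_j$ and a number $t_j\ge0$, and set $x^{(j)}=x^{(j-1)}+t_jy_j$. Suppose that $x^{(j-1)}$ has been constructed and lies in $[\frac14,\frac34]^W$.

*Small imbalance.* Since $0\le f_S\le k$, the numbers $\langle f_S|_W,x^{(j-1)}\rangle$ with $S\in\mathcal S_j$ lie in $[0,kn]$. This interval is covered by at most $kn/\tau_j+1\le2kn/\tau_j$ half-open intervals of length $\tau_j$; here we used $\tau_j\le n\le kn$. By (c), one of these intervals contains the numbers for all $S$ in a subfamily $Q\subset\mathcal S_j$ with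
$$|Q|\ge\frac{Bn/\tau_j}{2kn/\tau_j}=\frac B{2k}\ge2\Lambda>\Lambda.$$
So any two $S,S'\in Q$ satisfy $|\langle(f_S-f_{S'})|_W,x^{(j-1)}\rangle|\le\tau_j$.

*Distance from the recent vectors.* Let $E\subset\mathbb R^{T_j}$ be the span of the vectors $a_i|_{T_j}$ with $\max(1,j-L)\le i<j$; then $\dim E\le L$. We claim that there are $S,S'\in Q$ with
$$\mathrm{dist}_{\ell_1}\big((f_S-f_{S'})|_{T_j},E\big)\ge\frac\kappa4|T_j|.$$
Suppose not. Fix $S_0\in Q$, and for each $S\in Q$ pick $g_S\in E$ with $\|(f_S-f_{S_0})|_{T_j}-g_S\|_1<\frac\kappa4|T_j|$. For $S\ne S'$ in $Q$, (b) and the triangle inequality give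
$$\|g_S-g_{S'}\|_1\ge\kappa|T_j|-2\cdot\frac\kappa4|T_j|=\frac\kappa2|T_j|.$$
Also $|f_S-f_{S_0}|\le k$ pointwise, so $\|g_S\|_1\le(k+\frac\kappa4)|T_j|$. If $E=0$, then all $g_S$ are $0$, and the separation forces $|Q|\le1\le\Lambda$, a contradiction. If $\dim E\ge1$, the open $\ell_1$-balls in $E$ of radius $\frac\kappa4|T_j|$ around the points $g_S$ are pairwise disjoint and lie in the ball of radius $(k+\frac\kappa2)|T_j|\le(k+2)|T_j|$ around $0$. Comparing volumes in $E$,
$$|Q|\le\Big(\frac{k+2}{\kappa/4}\Big)^{\dim E}\le\Lambda,$$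
again a contradiction. This proves the claim. Let $(S_j,S_j')$ be the pair it provides. We have $|\langle a_j,x^{(j-1)}\rangle|\le\tau_j$.

*The tilt.* Apply Fact 4 to $z=a_j|_{T_j}$ and $E$, and extend the resulting vector by $0$ to $W$. We get $y_j\in[-1,1]^W$ supported on $T_j$ with
$$\langle a_i,y_j\rangle=0\quad(\max(1,j-L)\le i<j),\qquad\mu_j:=\langle a_j,y_j\rangle\ge\frac\kappa4|T_j|.$$
Put $t_j=(2\tau_j-\langle a_j,x^{(j-1)}\rangle)/\mu_j$. Then $\langle a_j,x^{(j)}\rangle=2\tau_j$ exactly. The numerator is between $\tau_j$ and $3\tau_j$, so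
$$0\le t_j\le\frac{12\tau_j}{\kappa|T_j|}.$$
By (d), $\sum_jt_j\le\frac{12}\kappa\cdot\frac\kappa{48}=\frac14$. Hence all $x^{(j)}$ stay in $[\frac14,\frac34]^W$, and the construction runs to $j=J$.

*Later tilts.* Let $x=x^{(J)}$. Digit $j$ was exactly $2\tau_j$ at time $j$, so $\langle a_j,x\rangle-2\tau_j=\sum_{i>j}t_i\langle a_j,y_i\rangle$. The terms with $j<i\le j+L$ vanish by the choice of $y_i$. For the others, $|\langle a_j,y_i\rangle|\le k|T_i|$. Since $\sum_{i>j+L}\tau_i\le\tau_j\big(\tfrac23\big)^{L+1}\cdot3=2\big(\tfrac23\big)^L\tau_j$,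
$$|\langle a_j,x\rangle-2\tau_j|\le\sum_{i>j+L}\frac{12\tau_i}{\kappa|T_i|}\,k|T_i|\le\frac{12k}\kappa\cdot2\Big(\frac23\Big)^L\tau_j\le\frac{\tau_j}{20}.$$
This is (1).

**Step 2: rounding.** Now we replace the weights by a genuine set $U$ without losing the digits. The polytope
$$\{z\in[0,1]^W:\ \langle a_j,z\rangle=\langle a_j,x\rangle\ (j\le J),\ \langle\mathbf 1,z\rangle=\langle\mathbf 1,x\rangle\}$$
contains $x$. Let $z$ be an extreme point. By Fact 3 at most $J+1$ coordinates of $z$ lie in $(0,1)$. Let $U=\{u\in W:z(u)=1\}$, and for $U'\subset U$ let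
$$D_j(U')=\langle a_j,1_{U'}\rangle=d_{U'}(S_j)-d_{U'}(S_j').$$
The number $D_j(U)$ differs from $\langle a_j,z\rangle=\langle a_j,x\rangle$ only by the contribution of the fractional coordinates, which is at most $k(J+1)\le k\tau_J/B\le\tau_J/40\le\tau_j/40$ by (e) and $B\ge40k$. Together with (1), and since $\frac1{20}+\frac1{40}<0.1$,
$$D_j(U)\in[1.9\tau_j,\,2.1\tau_j]\qquad(1\le j\le J).$$
Moreover $|U|\ge\langle\mathbf 1,z\rangle-(J+1)=\langle\mathbf 1,x\rangle-(J+1)$, so
$$|U|\ge\frac{|W|}4-(J+1)\ge\frac{0.9n}4-\frac n{40}=\frac n5.$$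

**Step 3: a chain along which all digits shrink proportionally.** We want to delete vertices from $U$ one at a time so that no digit gets out of control. For $u\in U$ let $b_u=(a_j(u))_{j\le J}\in[-k,k]^J$, and let $\bar b$ be the mean of the $b_u$ over $U$. The vectors $b_u-\bar b$ have sum $0$ and sup-norm at most $2k$, and $|U|\ge n/5\ge J$. Lemma 5 gives sets $U_r\subset U$ for $J\le r\le|U|$ with $|U_r|=r$, $U_r\subset U_{r+1}$ and
$$\Big|D_j(U_r)-\frac r{|U|}D_j(U)\Big|\le2kJ\le\frac{\tau_J}{20},$$
the last inequality because $\tau_J\ge B(J+1)\ge40kJ$.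

Let $r_0=\lceil|U|/2\rceil$; then $r_0\ge n/10\ge J$. For $r_0\le r\le|U|$ put $\lambda=r/|U|\in[\frac12,1]$. Then $\tau_J/20\le0.1\lambda\tau_J\le0.1\lambda\tau_j$, and hence
$$D_j(U_r)\in[1.8\lambda\tau_j,\ 2.2\lambda\tau_j]\qquad(1\le j\le J,\ r_0\le r\le|U|).\tag{2}$$

**Step 4: one interval filled up to gaps of order $\tau_J$.** Fix $r$ with $r_0\le r\le|U|$ and write $D_j=D_j(U_r)$. First we show that the subset sums of the $D_j$ leave only small gaps. The geometric sum is
$$\sum_{j>i}\tau_j=3(\tau_{i+1}-\tfrac23\tau_J)=2\tau_i-2\tau_J.$$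
So by (2), using $2.2\le3.6$ and $\lambda\le1$,
$$\sum_{j>i}D_j\ge3.6\lambda\tau_i-3.6\lambda\tau_J\ge D_i-4\tau_J.\tag{3}$$
Let $z\in[0,\sum_jD_j]$. We claim that some $I\subset[J]$ satisfies $\sum_{i\in I}D_i\in[z-4\tau_J,z]$. Choose $I$ greedily: put $\rho_1=z$, and for $i=1,\dots,J$, if $\rho_i\ge D_i$ put $i$ into $I$ and let $\rho_{i+1}=\rho_i-D_i$; otherwise let $\rho_{i+1}=\rho_i$. By induction,
$$0\le\rho_i\le\sum_{j\ge i}D_j+4\tau_J.$$
This holds for $i=1$. In the first case the bounds for $\rho_{i+1}$ follow at once from those for $\rho_i$. In the second case $0\le\rho_{i+1}=\rho_i<D_i\le\sum_{j>i}D_j+4\tau_J$ by (3). For $i=J+1$ we get $0\le\rho_{J+1}\le4\tau_J$, and $\sum_{i\in I}D_i=z-\rho_{J+1}$.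

Now we turn subset sums into edge counts. Let
$$A_r=e(G[U_r])+\sum_{i=1}^Jd_{U_r}(S_i').$$
The sets $P_i$ are disjoint from each other and from $U_r\subset W$. For $I\subset[J]$ consider the subgraph induced on $U_r\cup\bigcup_{i\in I}S_i\cup\bigcup_{i\notin I}S_i'$. Its edges inside $U_r$ and between $U_r$ and the chosen $k$-sets number $A_r+\sum_{i\in I}D_i$. The remaining edges lie inside a set of $kJ$ vertices; their number $\rho$ satisfies $0\le\rho\le\binom{kJ}2\le k^2J^2\le\tau_J$ by (e). So the subgraph has exactly $A_r+\sum_{i\in I}D_i+\rho$ edges.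

By (2), all $D_j\ge0$ and $D_1\ge0.9\tau_1$. Hence for every $z\in[0,0.9\tau_1]\subset[0,\sum_jD_j]$ the set $\Phi(G)$ meets $[A_r+z-4\tau_J,\ A_r+z+\tau_J]$. Let $z$ run through the multiples $6l\tau_J\le0.9\tau_1$, $l=0,1,2,\dots$. The corresponding intervals have length $5\tau_J$ and are therefore disjoint, and there are at least $0.15\,\tau_1/\tau_J$ of them. Therefore
$$\big|\Phi(G)\cap[A_r-4\tau_J,\ A_r+\tau_1+\tau_J]\big|\ge0.15\,\frac{\tau_1}{\tau_J}\qquad(r_0\le r\le|U|).\tag{4}$$

**Step 5: moving the interval.** Finally we let $r$ vary and count disjoint intervals. The sequence $A_r$ is nondecreasing, and $A_{r+1}-A_r\le n$, because the increment counts neighbors of one vertex in the disjoint sets $U_r,S_1',\dots,S_J'$. The total increase is large: let $h=|U\setminus U_{r_0}|=\lfloor|U|/2\rfloor\ge\frac n{10}-\frac12\ge\frac n{20}$. By (f),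
$$A_{|U|}-A_{r_0}\ge e(G[U\setminus U_{r_0}])\ge\varepsilon\binom h2\ge\frac\varepsilon2\Big(\frac n{10}-\frac12\Big)\Big(\frac n{10}-\frac32\Big)\ge\frac{\varepsilon n^2}{1000},$$
where the last inequality uses $n\ge100$: the two factors are then at least $0.095n$ and $0.085n$.

Let $r(1)=r_0$, and let $r(l+1)$ be the least $r$ with $r_0\le r\le|U|$ and $A_r\ge A_{r(l)}+6\tau_1$, as long as such an $r$ exists. By minimality and the bound on increments,
$$A_{r(l+1)}\le A_{r(l)}+6\tau_1+n\le A_{r(l)}+7n.$$
If the sequence has $p$ terms, then $A_{|U|}<A_{r(p)}+6\tau_1$, so $A_{|U|}-A_{r_0}\le7n(p-1)+6n\le7np$, and therefore $p\ge\varepsilon n/7000$.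

The intervals in (4) for $r=r(1),\dots,r(p)$ have length $\tau_1+5\tau_J\le\tau_1+\frac{10}3\tau_1<6\tau_1$, since $J\ge2$ gives $\tau_J\le\frac23\tau_1$. Their left endpoints are at least $6\tau_1$ apart, so they are disjoint. Adding up (4),
$$|\Phi(G)|\ge\frac{\varepsilon n}{7000}\cdot\frac{0.15\,\tau_1}{\tau_J}\ge\frac{\varepsilon\,n\,\tau_1}{5\cdot10^4\,\tau_J}.\qquad\square$$

It remains to produce the sets $T_j$, $P_j$ and the families $\mathcal S_j$. Note the strength of (c): for the smallest digits it asks for almost $n$ candidates, and (b) asks that they be separated on a positive proportion of $T_j$.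

## Vertices with pairwise different neighborhoods

Say that two vertices $u,v$ are separated by at least $s$ on $T$ if $|N_T(u)\triangle N_T(v)|\ge s$. In terms of functions this means $\|(f_u-f_v)|_T\|_1\ge s$. In a complete bipartite graph two vertices on the same side have the same neighborhood, so for $s>0$ a set of pairwise separated vertices has at most two elements. The next lemma says that the density hypothesis excludes such behavior, at the cost of passing to a smaller ground set $T$.

**Lemma 7.** Let $0<\varepsilon<\frac12$, $K=\lceil4/\varepsilon\rceil$, $M=16/\varepsilon$, $q>1$ real, $nq^{-K}\ge4K$. Suppose every induced subgraph of $G$ on at least $nq^{-K}/16$ vertices has density in $[\varepsilon,1-\varepsilon]$. Then there are $T\subset V$ with $|T|\ge nq^{-K}$ and $P\subset T$ with $|P|\ge q$ such that $|N_T(u)\triangle N_T(v)|\ge|T|/M$ for all distinct $u,v\in P$.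

The idea: if $T$ has few separated vertices, then a large subset of $T$ consists of vertices that all look alike on $T$, namely like one vertex $u$. Now $u$ is adjacent to half of $T$ or non-adjacent to half of $T$, so the whole subset is almost completely joined, or almost not joined at all, to that half. Repeating this $K$ times gives an almost complete or almost empty induced subgraph.

*Proof.* **Step 1: nested sets of look-alike vertices.** Let $T_0=V$. Given a nonempty $T_i$ with $i\le K-1$, let $P_i\subset T_i$ be a maximal set with $|N_{T_i}(u)\triangle N_{T_i}(v)|\ge|T_i|/M$ for all distinct $u,v\in P_i$. If $|P_i|\ge q$, stop. Otherwise, by maximality, every $v\in T_i$ satisfies $|N_{T_i}(v)\triangle N_{T_i}(u)|<|T_i|/M$ for some $u\in P_i$ (if $v\in P_i$, take $u=v$). Since $|P_i|<q$, the pigeonhole principle gives $u_i\in P_i$ and $T_{i+1}\subset T_i$ with $|T_{i+1}|\ge|T_i|/q$ and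
$$|N_{T_i}(v)\triangle N_{T_i}(u_i)|<\frac{|T_i|}M\qquad\text{for all }v\in T_{i+1}.\tag{5}$$
If we stop at some $i\le K-1$, then $|T_i|\ge nq^{-i}\ge nq^{-K}$, and $T=T_i$, $P=P_i$ are as required. Suppose from now on that we never stop. Then we have $T_0\supset T_1\supset\dots\supset T_K$ with $|T_K|\ge nq^{-K}\ge4K$. We shall derive a contradiction.

**Step 2: one color for half of the levels.** For $i<K$ let $A_i$ be the larger of $N_{T_i}(u_i)$ (then call $i$ red) and $T_i\setminus N_{T_i}(u_i)$ (then call $i$ blue), so that $|A_i|\ge|T_i|/2$. Of the $K$ indices $0,\dots,K-1$, at least $R=\lceil K/2\rceil$ have the same color. Fix this color and indices $i_1<\dots<i_R$ of it. Call a pair of distinct vertices bad if it is a non-edge (when the fixed color is red) or an edge (when it is blue). For $i=i_j$ and $y\in T_{i+1}$,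
$$\text{fewer than }\frac{|T_i|}M\text{ vertices }w\in A_i\setminus\{y\}\text{ form a bad pair with }y.\tag{6}$$
Indeed, in the red case such $w$ are adjacent to $u_i$ but not to $y$, so they lie in $N_{T_i}(u_i)\setminus N_{T_i}(y)$. In the blue case they lie in $N_{T_i}(y)\setminus N_{T_i}(u_i)$. In both cases (5) applies.

**Step 3: a set $X$ with few bad pairs.** We choose one block from each $A_{i_j}$, starting with the deepest level. Let $h=\lfloor|T_K|/(4K)\rfloor\ge1$; then $Rh\le Kh\le|T_K|/4$. We choose disjoint $h$-sets $X_R,X_{R-1},\dots,X_1$ with $X_j\subset A_{i_j}$. Let $X_R\subset A_{i_R}$ be arbitrary, which is possible since $|A_{i_R}|\ge|T_K|/2\ge h$. Suppose $Y=X_{j+1}\cup\dots\cup X_R$ has been chosen. For $l>j$ we have $X_l\subset T_{i_l}\subset T_{i_j+1}$, so $Y\subset T_{i_j+1}$ and (6) applies to every $y\in Y$. Let $A'=A_{i_j}\setminus Y$. Then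
$$|A'|\ge\frac{|T_{i_j}|}2-\frac{|T_K|}4\ge\frac{|T_{i_j}|}4\ge h.$$
By (6) there are at most $|Y||T_{i_j}|/M$ bad pairs between $A'$ and $Y$, so on average a vertex of $A'$ is in at most $4|Y|/M$ of them. Let $X_j$ consist of the $h$ vertices of $A'$ that are in the fewest bad pairs with $Y$. Then there are at most $4h|Y|/M$ bad pairs between $X_j$ and $Y$, where $|Y|=(R-j)h$.

**Step 4: contradiction to the density hypothesis.** Let $X=X_1\cup\dots\cup X_R$, so $|X|=Rh$. Since $\varepsilon<\frac12$, we have $K\ge9$ and $R\ge5$, so $|X|\ge2$. We allow all pairs inside the blocks to be bad. Between blocks there are at most $\sum_j\frac4Mh\cdot(R-j)h=\frac4Mh^2\binom R2$ bad pairs. So the proportion of bad pairs in $X$ is at most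
$$\frac{R\binom h2+\frac4Mh^2\binom R2}{\binom{Rh}2}=\frac{h-1}{Rh-1}+\frac4M\cdot\frac{Rh-h}{Rh-1}\le\frac1R+\frac4M\le\frac\varepsilon2+\frac\varepsilon4<\varepsilon.$$
Here $\frac{h-1}{Rh-1}\le\frac1R$ because $Rh-R\le Rh-1$, the other fraction is at most $1$ because $h\ge1$, and $\frac1R\le\frac2K\le\frac\varepsilon2$. So $G[X]$ has density greater than $1-\varepsilon$ (red) or less than $\varepsilon$ (blue). On the other hand $|T_K|/(4K)\ge1$ gives $h\ge|T_K|/(8K)$, and so
$$|X|\ge\frac K2\cdot\frac{|T_K|}{8K}=\frac{|T_K|}{16}\ge\frac{nq^{-K}}{16}.$$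
This contradicts the hypothesis. $\square$

## Separated $k$-sums from shattered samples

Now we multiply the number of candidates: from $m$ separated vertices we produce $m^a$ separated $k$-sums, for any $a$ we like, with $k$ depending on $a$.

We recall the tool. For a set of vectors in $\{0,1\}^s$, an index set $I\subset[s]$ is *shattered* if all $2^{|I|}$ patterns on $I$ occur among the vectors. The Sauer–Shelah lemma says: if more than $\sum_{i<d}\binom si$ distinct vectors in $\{0,1\}^s$ are given, then some $I$ with $|I|=d$ is shattered. For $s=2$ the three vectors $00,01,10$ shatter both one-element index sets, but not $\{1,2\}$; and indeed $3$ exceeds $\binom20$ but not $\binom20+\binom21$.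

**Lemma 8.** For all $M\ge2$, $a>0$ there are an integer $k\ge3$, $\kappa\in(0,1]$ and $m_0$ such that the following holds. Let $T$ be a nonempty finite set and $P$ a set with $|P|=m\ge m_0$. Let $f_v\in\{0,1\}^T$ $(v\in P)$ satisfy $\|f_u-f_v\|_1\ge|T|/M$ for distinct $u,v$. Then there is a family $\mathcal S$ of $k$-subsets of $P$ with $|\mathcal S|\ge m^a$ and $\|f_S-f_{S'}\|_1\ge\kappa|T|$ for distinct $S,S'\in\mathcal S$, where $f_S=\sum_{v\in S}f_v$.

The idea: look at the $f_v$ only on a random sample of $s=O(\ln m)$ points of $T$. The traces are still distinct, so they shatter a set of size $d$ proportional to $\ln m$. On the shattered set we may prescribe everything, and by adding $k$ suitable vectors we can write down any word over the alphabet $\{0,\dots,k\}$. There are $(k+1)^d$ such words, which is a power of $m$ with an exponent that grows with $k$. A sampling argument carries differences on the sample back to $T$.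

*Proof.* **Step 1: constants.** Choose $\beta\in(0,1)$ with $\beta\ln(3eM/\beta)<1$, which is possible because the left side tends to $0$ as $\beta\to0$. Then choose an integer $k\ge3$ with $\ln(k+1)\ge8a/\beta$, and put $\kappa=\exp(-8(2k+3M+1)/\beta)$. Let
$$s=\lceil2M\ln m\rceil,\qquad d=\lfloor\beta\ln m\rfloor,\qquad d_1=d-\lceil\log_2k\rceil.$$
Let $m_0\ge3$ be so large that $m\ge m_0$ implies $s\le3M\ln m$ and $d_1\ge\frac\beta2\ln m\ge1$.

**Step 2: a good sample.** Let $w_1,\dots,w_s$ be independent uniform elements of $T$. We want two properties.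

(E1) The traces $(f_v(w_i))_{i\le s}$, $v\in P$, are distinct. For fixed $u\ne v$ each $w_i$ satisfies $f_u(w_i)\ne f_v(w_i)$ with probability at least $\frac1M$, so the traces of $u$ and $v$ coincide with probability at most $(1-\frac1M)^s\le e^{-s/M}\le m^{-2}$. There are fewer than $m^2/2$ pairs, so (E1) fails with probability less than $\frac12$.

(E2) For all $k$-subsets $S,S'$ of $P$ with $|\{w\in T:f_S(w)\ne f_{S'}(w)\}|<\kappa|T|$, fewer than $d_1/4$ indices $i\le s$ satisfy $f_S(w_i)\ne f_{S'}(w_i)$. If this fails for a pair $(S,S')$, then there is a set of $\lceil d_1/4\rceil$ indices on all of which $f_S(w_i)\ne f_{S'}(w_i)$; for a given index set this has probability at most $\kappa^{d_1/4}$. There are at most $m^{2k}$ pairs and at most $2^s$ index sets, so (E2) fails with probability at most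
$$m^{2k}2^s\kappa^{d_1/4}\le\exp\Big(\ln m\,\big(2k+3M\ln2-\tfrac\beta8\ln\tfrac1\kappa\big)\Big)\le\frac1m<\frac12,$$
because $\frac\beta8\ln\frac1\kappa=2k+3M+1$ and $\ln2<1$.

So with positive probability both (E1) and (E2) hold. Fix such an outcome.

**Step 3: a shattered index set.** The function $x\mapsto(es/x)^x$ is increasing on $(0,s]$, since the derivative of $x\ln(es/x)$ is $\ln(es/x)-1\ge0$. Moreover $1\le d\le\beta\ln m\le s$. With the standard bound $\sum_{i\le d}\binom si\le(es/d)^d$,
$$\sum_{i<d}\binom si\le\Big(\frac{es}d\Big)^d\le\Big(\frac{es}{\beta\ln m}\Big)^{\beta\ln m}\le\Big(\frac{3eM}\beta\Big)^{\beta\ln m}=m^{\beta\ln(3eM/\beta)}<m.$$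
By the Sauer–Shelah lemma the $m$ distinct traces shatter some $I\subset[s]$ with $|I|=d$. Split $I=I_1\cup I_2$ into disjoint sets with $|I_1|=d_1$ and $|I_2|=\lceil\log_2k\rceil$.

**Step 4: a code over $\{0,\dots,k\}$.** We need many words that are pairwise far apart. Let $\mathcal C\subset\{0,\dots,k\}^{I_1}$ be a maximal set of words with pairwise Hamming distances at least $d_1/4$. By maximality the Hamming balls of radius less than $d_1/4$ around the elements of $\mathcal C$ cover $\{0,\dots,k\}^{I_1}$. Each such ball has at most $2^{d_1}(k+1)^{d_1/4}$ elements: choose the set of changed positions, then the new letters. Since $k+1\ge4$, we have $2^{d_1}\le(k+1)^{d_1/2}$ and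
$$|\mathcal C|\ge(k+1)^{3d_1/4}\,2^{-d_1}\ge(k+1)^{d_1/4}\ge m^{\frac\beta8\ln(k+1)}\ge m^a.$$

**Step 5: from words to $k$-sets.** We write each letter $c_i$ in unary. For $c\in\mathcal C$ and $1\le l\le k$ choose $v_{c,l}\in P$ whose trace is $(\mathbf 1[c_i\ge l])_{i\in I_1}$ on $I_1$ and the binary expansion of $l-1$ on $I_2$; it exists because $I$ is shattered. For instance, for $k=3$ and $c=(2,1)$ the three traces on $I_1$ are $(1,1)$, $(1,0)$, $(0,0)$, with labels $00,01,10$ on $I_2$. For fixed $c$ the vertices $v_{c,1},\dots,v_{c,k}$ are distinct because of their labels on $I_2$, so $S_c=\{v_{c,1},\dots,v_{c,k}\}$ is a $k$-set, and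
$$f_{S_c}(w_i)=\sum_{l=1}^k\mathbf 1[c_i\ge l]=c_i\qquad(i\in I_1).$$
Let $c\ne c'$ be in $\mathcal C$. Then $f_{S_c}$ and $f_{S_{c'}}$ differ on at least $d_1/4$ sampled indices; in particular $S_c\ne S_{c'}$. By (E2) they differ on at least $\kappa|T|$ elements of $T$. Since they are integer-valued, $\|f_{S_c}-f_{S_{c'}}\|_1\ge\kappa|T|$. So $\mathcal S=\{S_c:c\in\mathcal C\}$ is as required. $\square$

## One ground set for all digits: proof of Theorem 1

**The ladder of scales.** In both applications of Proposition 6, $\tau_1$ will be given with $n^{1/2}\le\tau_1\le n$, and $\tau_j=(2/3)^{j-1}\tau_1$. We take $J$ to be the largest index with $\tau_J\ge\ln^3n$. For large $n$,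
$$\ln^3n\le\tau_J\le1.5\ln^3n,\qquad2\le J\le1+\frac{\ln n}{\ln1.5}\le3\ln n.\tag{7}$$
Hence, for fixed $k,\kappa$ and large $n$, $\tau_J\ge\ln^3n$ exceeds both $B(J+1)=O(\ln n)$ and $k^2J^2=O(\ln^2n)$. So hypothesis (e) holds, and also $J+1\le n/40$.

*Proof of Theorem 1.* Let $G$ be uniformly $\varepsilon$-dense, $0<\delta<\frac1{4K}$, $M=16/\varepsilon$, and let $n$ be sufficiently large in terms of $\varepsilon$ and $\delta$.

**Step 1: separated vertices.** Apply Lemma 7 with $q=n^\delta$. This is legitimate, since $K\delta<\frac14$ gives $nq^{-K}\ge n^{3/4}\ge4K$ and $nq^{-K}/16\ge n^{3/4}/16\ge n^\varepsilon$. We get $T$ with $|T|\ge n^{1-K\delta}\ge n^{3/4}$ and, choosing a subset, a set $P_0\subset T$ of exactly $\lfloor n^\delta\rfloor$ vertices that are pairwise separated by at least $|T|/M$ on $T$.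

Proposition 6 wants the ground set to be disjoint from $P$. Let $T'=T\setminus P_0$. Since $|P_0|\le n^\delta\le|T|/(2M)$, we have $|T'|\ge|T|/2$, and on $T'$ the vectors $f_v$, $v\in P_0$, are pairwise at $\ell_1$-distance at least $|T|/M-|P_0|\ge|T|/(2M)\ge|T'|/(2M)$.

**Step 2: parameters.** Let $k,\kappa,m_0$ be given by Lemma 8 for $2M$ in place of $M$ and $a=4/\delta$. Put $\tau_1=\kappa|T'|/144$. Since $|T'|\ge\frac12n^{3/4}$, we have $\tau_1\in[n^{1/2},n]$, and this determines $\tau_j$ and $J$ as above. Choose disjoint $P_1,\dots,P_J\subset P_0$ of size $m=\lfloor|P_0|/J\rfloor$. As $J\le3\ln n$, we have $m\ge n^{\delta/2}\ge m_0$. Let $T_j=T'$ for all $j$.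

**Step 3: hypotheses of Proposition 6.**

* (a): $|P|\le|P_0|\le n/10$, and $T'$ is nonempty and disjoint from $P\subset P_0$.
* (b), (c): Lemma 8, applied to $P_j$ and $T'$, gives $\mathcal S_j$ satisfying (b) with $|\mathcal S_j|\ge m^a\ge n^{(\delta/2)(4/\delta)}=n^2\ge Bn/\tau_j$.
* (d): $\sum_j\tau_j/|T'|\le3\tau_1/|T'|=\kappa/48$.
* (e): shown above.
* (f): holds since $n/20\ge n^\varepsilon$.

**Step 4: conclusion.** By Proposition 6, (7) and $|T'|\ge\frac12n^{1-K\delta}$,
$$|\Phi(G)|\ge\frac{\varepsilon n\tau_1}{7.5\cdot10^4\ln^3n}\ge\frac{\varepsilon\kappa\,n^{2-K\delta}}{288\cdot7.5\cdot10^4\ln^3n}\ge n^{2-2K\delta}$$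
for $n\ge n_0(\varepsilon,\delta)$.

**Step 5: the form $n^{2-o(1)}$.** For $l\ge2$ let $\delta_l=\frac1{4Kl}$, and choose thresholds $n_2<n_3<\cdots$ with $n_l\ge n_0(\varepsilon,\delta_l)$. Put $f_\varepsilon(n)=2K\delta_l=\frac1{2l}$ for $n_l\le n<n_{l+1}$, and $f_\varepsilon(n)=2$ for $n<n_2$. Then $f_\varepsilon(n)\to0$, and $|\Phi(G)|\ge n^{2-f_\varepsilon(n)}$ for every uniformly $\varepsilon$-dense $G$ on $n$ vertices; for $n<n_2$ this just says $|\Phi(G)|\ge1$. So the conjecture holds. $\square$

## A ground set for each digit: proof of Theorem 2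

Where did the proof of Theorem 1 lose the factor $n^{K\delta}$? By (d), $\tau_1$ is smaller than $|T_1|$, and we used one ground set of size about $n^{1-K\delta}$ for all digits. But the large digits need few candidates: (c) asks for $Bn/\tau_j$ of them, which is only polylogarithmic when $\tau_j$ is $n$ divided by a power of $\ln n$. So for large digits a polylogarithmic $q$ is enough in Lemma 7, and the ground set has size $n$ divided by a power of $\ln n$. For smaller digits we need more candidates, hence a larger $q$ and a smaller ground set, but (d) also asks for less there. We therefore use a separate $q_j$ for each digit.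

*Proof of Theorem 2.* Decreasing $\gamma$ raises $n^{1-\gamma}$ and so weakens the hypothesis, while the bound to be proved does not involve $\gamma$. So we may assume $\gamma\le\frac14$. Let $M=16/\varepsilon$, let $k,\kappa,m_0$ be given by Lemma 8 for $2M$ in place of $M$ and $a=8K/\gamma$, and let $n$ be sufficiently large in terms of $\varepsilon$ and $\gamma$.

**Step 1: a ground set for each scale.** Put $\tau_1=n/(\ln n)^{4K+2}$, with $\tau_j$ and $J$ as in the preceding section; note that $n^{1/2}\le\tau_1\le n$. Let
$$\nu_j=\frac n{\tau_j\ln^2n},\qquad q_j=\min\big(\nu_j^{1/K},\ n^{\gamma/(2K)}\big).$$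
Since $\tau_j$ decreases, $\nu_j$ and $q_j$ are nondecreasing in $j$. Since $\nu_j\ge\nu_1=(\ln n)^{4K}$, we have $q_j\ge(\ln n)^4$. Also $nq_j^{-K}\ge n^{1-\gamma/2}\ge4K$ and $nq_j^{-K}/16\ge n^{1-\gamma/2}/16\ge n^{1-\gamma}$, so Lemma 7 applies with $q=q_j$. It gives $T(j)\subset V$ with
$$|T(j)|\ge nq_j^{-K}\ge\max\big(\tau_j\ln^2n,\ n^{1-\gamma/2}\big),\tag{8}$$
because $q_j^K\le\nu_j$ and $q_j^K\le n^{\gamma/2}$, and a set $P(j)$ of at least $q_j$ vertices pairwise separated by at least $|T(j)|/M$ on $T(j)$.

**Step 2: disjoint sets $P_j$ and cleaned ground sets.** The sets $P(j)$ may overlap, so we choose from them greedily. Let $m_j=\lfloor q_j/J\rfloor$, which is nondecreasing in $j$. As $J\le3\ln n\le3q_j^{1/4}$, we have $q_j/J\ge\frac13q_j^{3/4}$, and so $m_j\ge q_j^{1/2}\ge m_0$. Choose successively $P_j\subset P(j)\setminus(P_1\cup\dots\cup P_{j-1})$ with $|P_j|=m_j$. This is possible because $m_1+\dots+m_j\le Jm_j\le q_j\le|P(j)|$.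

Let $P=\bigcup P_j$. Then for all $j$,
$$|P|\le Jm_J\le q_J\le n^{\gamma/(2K)}\le n^{1/4}\le\frac{|T(j)|}{2M},$$
the last inequality by (8), which gives $|T(j)|\ge n^{7/8}$. Let $T_j=T(j)\setminus P$, so $|T_j|\ge|T(j)|/2$. On $T_j$ the vectors $f_v$, $v\in P_j$, are pairwise at $\ell_1$-distance at least $|T(j)|/M-|P|\ge|T(j)|/(2M)\ge|T_j|/(2M)$. Lemma 8 gives $\mathcal S_j$ satisfying (b) with $|\mathcal S_j|\ge m_j^a\ge q_j^{a/2}$.

**Step 3: the remaining hypotheses of Proposition 6.**

* (a): $|P|\le n^{1/4}\le n/10$, and $T_j$ is nonempty and disjoint from $P$.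
* (c): If $q_j=\nu_j^{1/K}$, then $n/\tau_j=\nu_j\ln^2n=q_j^K\ln^2n\le q_j^{K+1}$, because $q_j\ge(\ln n)^4$. Since $a/2=4K/\gamma\ge K+2$, we get $|\mathcal S_j|\ge q_j^{K+2}\ge q_j\cdot n/\tau_j\ge Bn/\tau_j$. If $q_j=n^{\gamma/(2K)}$, then $|\mathcal S_j|\ge q_j^{a/2}=n^{\gamma a/(4K)}=n^2\ge Bn/\tau_j$.
* (d): By (8), $\tau_j/|T_j|\le2\tau_j/|T(j)|\le2/\ln^2n$, so $\sum_j\tau_j/|T_j|\le2J/\ln^2n\le6/\ln n\le\kappa/48$.
* (e): shown in the preceding section, since $n^{1/2}\le\tau_1\le n$.
* (f): holds since $n/20\ge n^{1-\gamma}$.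

**Step 4: conclusion.** By Proposition 6 and (7),
$$|\Phi(G)|\ge\frac{\varepsilon n\tau_1}{5\cdot10^4\cdot1.5\ln^3n}=\frac{\varepsilon\,n^2}{7.5\cdot10^4(\ln n)^{4K+5}}\ge\frac{n^2}{(\ln n)^{4K+6}}$$
for $n\ge n_0(\varepsilon,\gamma)$. $\square$

A uniformly $\varepsilon$-dense graph satisfies the hypothesis of Theorem 2 with $\gamma=1-\varepsilon$. So every such $G$ on $n\ge n_0(\varepsilon)$ vertices has $|\Phi(G)|\ge n^2/(\ln n)^{4\lceil4/\varepsilon\rceil+6}$. No claim is made that the polylogarithmic factor is necessary.
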